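\title{Certificates in real-weighted transition systems need exponential tree size}

\begin{abstract}
A finite coalgebra for the functor $\mathbb{R}^{(-)}$ is a transition system with real edge weights. Each of its states has a certificate: a modal formula that defines the behavioral equivalence class of the state. Wi{\ss}mann, Milius and Schr\"oder asked whether certificates of subexponential tree size always exist. We show that they do not: for every $n\ge5$ there is a system with $n$ states, $O(n)$ edges and weights in $\{0,\pm1,\pm2,\pm3\}$ in which some state has only certificates of tree size greater than $2^{(n-5)/8}$. An exponential lower bound persists for bounded nonnegative integer weights, for substochastic systems and for plain directed graphs. A denser construction improves the bound to $\lambda^{(n-9)/4}$ with $\lambda=1+2\cos(2\pi/7)$, and a dimension count gives the upper bound $n\,3^{(n+2)/3}$. The worst-case tree size is therefore $2^{\Theta(n)}$.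
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Weighted transition systems and certificates}

For a set $X$ let $\mathbb{R}^{(X)}$ be the set of finitely supported maps $X\to\mathbb{R}$; this defines the set functor $\mathbb{R}^{(-)}$. An \emph{$\mathbb{R}^{(-)}$-coalgebra} is a set $C$ of \emph{states} together with a map $c\colon C\to\mathbb{R}^{(C)}$. We read it as a weighted transition system: $c(x)(y)$ is the weight from $x$ to $y$, and $(x,y)$ is an \emph{edge} if this weight is nonzero. All coalgebras in this paper are finite and nonempty; $n$ is the number of states and $m$ the number of edges. For a vector $v\in\mathbb{R}^C$ and a set $S\subseteq C$ we put $v[S]=\sum_{y\in S}v(y)$, and $e_y$ is the unit vector at $y$. The vector $c(x)$ is the \emph{row} of $x$, so $c(x)[S]$ is the total weight that $x$ sends into $S$.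

An equivalence relation $E$ on $C$ is \emph{stable} if $x\mathrel{E}x'$ implies $c(x)[B]=c(x')[B]$ for every $E$-class $B$. \emph{Behavioral equivalence} $\sim$ is the coarsest stable equivalence relation (Lemma~\ref{lem:basic} recalls why it exists), and $k$ denotes the number of its classes.

Formulas are generated by
\[
\varphi::=\top\mid\neg\varphi\mid\varphi\wedge\varphi\mid\langle r\rangle\varphi\qquad(r\in\mathbb{R}),
\]
with $\vee$ as the usual abbreviation. The extension $[\![\varphi]\!]\subseteq C$ is defined in the Boolean way for $\top,\neg,\wedge$, and by
\[
x\in[\![\langle r\rangle\varphi]\!]\iff c(x)\big[[\![\varphi]\!]\big]=r .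
\]
We usually write $\varphi$ for $[\![\varphi]\!]$, as in $x\in\varphi$ or $v[\varphi]$. A formula \emph{separates} $x$ and $x'$, or \emph{splits} the pair $\{x,x'\}$, if it contains exactly one of the two states. A \emph{certificate} for $x$ is a formula whose extension is the $\sim$-class of $x$; every state has one (Proposition~\ref{prop:refine}). The \emph{tree size} $|\varphi|$ is the number of nodes of the syntax tree of $\varphi$. The index $r$ is not counted as a node; counting it would only strengthen our lower bounds.

A certificate says in one formula how $x$ differs from every state outside its class, and the tree size is the length of that statement when it is written out in full. If repeated subformulas are stored only once, so that the formula becomes a directed acyclic graph (dag), then $O(k)$ nodes suffice for all certificates together, but unfolding this dag may produce trees of exponential size (Proposition~\ref{prop:refine}). It is natural to ask whether a better choice of formulas avoids the blow-up. The following is posed as an open problem in~\cite{WMS}: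
\begin{quote}
``Do states in $\mathbb{R}^{(-)}$-coalgebras generally have certificates of subexponential tree size in the number of states? If yes, can small certificates be computed efficiently?''
\end{quote}
We make the two questions precise as follows.
\begin{enumerate}
\item[(Q1)] Is there a function $f\colon\mathbb{N}\to\mathbb{N}$ with $f(n)=2^{o(n)}$ such that every state of every $n$-state coalgebra has a certificate of tree size at most $f(n)$? A negative answer means that for every such $f$ there are arbitrarily large coalgebras containing a state all of whose certificates have tree size greater than $f(n)$.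
\item[(Q2)] If so, let a coalgebra with rational weights be given by the list of its states and of its edges $(x,y,c(x)(y))$, with weights in binary, so that the input size is $n+m$ plus the total bit-size of the weights. Is there a polynomial-time algorithm that outputs for every state a certificate of tree size at most $f(n)$, for some fixed $f(n)=2^{o(n)}$? The output may be a dag, with indices in binary.
\end{enumerate}

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\ge5$ there is an $n$-state coalgebra with weights in $\{0,\pm1,\pm2,\pm3\}$ and $m=O(n)$ edges that contains a state all of whose certificates have tree size greater than $2^{(n-5)/8}$.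
\end{theorem}

If $f(n)=2^{o(n)}$, then $f(n)<2^{(n-5)/8}$ for all large $n$, and for each such $n$ Theorem~\ref{thm:main} provides a state with no certificate of tree size at most $f(n)$.

\begin{corollary}\label{cor:answer}
The answer to \textup{(Q1)} is no, and \textup{(Q2)} does not arise.
\end{corollary}

Negative weights are convenient in the proof but not essential.

\begin{theorem}\label{thm:restricted}
Tree size $2^{\Omega(n)}$ is unavoidable in each of the following classes. That is, there is $\varepsilon>0$ such that, for all sufficiently large $n$, each class contains an $n$-state coalgebra with a state all of whose certificates have tree size at least $2^{\varepsilon n}$.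
\begin{enumerate}
\item[(a)] Nonnegative integer weights bounded by $24$, with $m=O(n)$.
\item[(b)] Rational substochastic systems (weights $\ge0$, row sums $\le1$), with $m=O(n)$.
\item[(c)] Weights in $\{0,1\}$, that is, finite directed graphs.
\end{enumerate}
\end{theorem}

The next two theorems narrow down the exponential rate. Let $\lambda=1+2\cos(2\pi/7)\approx2.24698$, the largest root of $\lambda^3-2\lambda^2-\lambda+1=0$.

\begin{theorem}\label{thm:lambda}
For every $n\ge6$ there is an $n$-state coalgebra with integer weights in $[-5,5]$ that contains a state all of whose certificates contain at least $\lambda^{(n-9)/4}$ modal operators.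
\end{theorem}

\begin{theorem}\label{thm:upper}
In every finite coalgebra with $k$ behavioral equivalence classes, any two inequivalent states are separated by a formula of tree size at most $3^{(k+2)/3}-2$, and every state has a certificate of tree size at most $k\,3^{(k+2)/3}\le n\,3^{(n+2)/3}$.
\end{theorem}

Let $g(n)$ be the maximum, over all $n$-state coalgebras and all their states, of the least tree size of a certificate. Since every modal operator is a node of the syntax tree, Theorems~\ref{thm:lambda} and~\ref{thm:upper} combine as follows.

\begin{corollary}\label{cor:theta}
For all $n\ge6$,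
\[
\lambda^{(n-9)/4}\le g(n)\le n\,3^{(n+2)/3},\qquad \lambda^{1/4}\approx1.2243,\quad 3^{1/3}\approx1.4423 .
\]
In particular $g(n)=2^{\Theta(n)}$.
\end{corollary}

We do not determine the exact exponential rate.

Section~\ref{sec:prelim} collects the basic facts and explains why one might expect a positive answer. Section~\ref{sec:doubling} proves Theorem~\ref{thm:main}; with Section~\ref{sec:prelim} it is a complete solution of the problem. Sections~\ref{sec:restricted}, \ref{sec:lambda} and~\ref{sec:upper} prove Theorems~\ref{thm:restricted}, \ref{thm:lambda} and~\ref{thm:upper}.

\section{Basic facts and a first guess}\label{sec:prelim}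

\subsection{Invariance and partition refinement}

\begin{lemma}\label{lem:basic}
Every finite coalgebra has a coarsest stable equivalence relation $\sim$, and the extension of every formula is a union of $\sim$-classes.
\end{lemma}

\begin{proof}
If $E$ is stable, $x\mathrel{E}x'$ and $S$ is a union of $E$-classes, then $c(x)[S]=c(x')[S]$ by summing over the classes in $S$. Let $\sim$ be the equivalence relation generated by all stable ones. A $\sim$-class $B$ is a union of $E$-classes for every stable $E$, so $c(\cdot)[B]$ does not change along a chain $x=x_0\mathrel{E_1}x_1\mathrel{E_2}\cdots\mathrel{E_p}x_p=x'$ of stable relations. Hence $\sim$ is stable, and it contains every stable relation. The second claim follows by induction on formulas: unions of classes are closed under Boolean operations, and if $\chi$ is a union of classes, then $c(x)[\chi]$ depends only on the class of $x$.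
\end{proof}

\begin{proposition}\label{prop:refine}
Every state has a certificate of tree size at most $2^{k+1}-3$, and these certificates can be chosen so that together they have at most $4k-3$ distinct subformulas.
\end{proposition}

\begin{proof}
We maintain a partition of $C$ and for each block $B$ a formula $\varphi_B$ with extension $B$, starting from the single block $C$ with formula $\top$. If the partition is not stable, there are blocks $B,S$ and states $x,x'\in B$ with $r:=c(x)[S]\neq c(x')[S]$. Replace $B$ by the two nonempty blocks defined by $\varphi_B\wedge\langle r\rangle\varphi_S$ and $\varphi_B\wedge\neg\langle r\rangle\varphi_S$. By Lemma~\ref{lem:basic} every block is a union of $\sim$-classes, so there are at most $k-1$ steps. The final partition is stable, hence finer than $\sim$, hence equal to the partition into $\sim$-classes. Each step creates at most four new subformulas. If $M$ bounds the sizes before a step, then $2M+3$ bounds them afterwards, so $M+3$ starts at $4$ and at most doubles in each step.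
\end{proof}

Thus $x\sim x'$ if and only if no formula separates $x$ and $x'$. All our lower bounds rest on the following consequence:
\begin{equation}\label{eq:principle}
\text{if some formula separates $x$ and $x'$, then every certificate of $x$ separates $x$ and $x'$.}
\end{equation}
It therefore suffices to construct two states that can be separated, but only by large formulas.

\subsection{Why one might expect small certificates}

The proof of Proposition~\ref{prop:refine} looks wasteful: to record one split it copies two whole formulas. In simple cases nothing needs to be copied.

\begin{example}\label{ex:path}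
Suppose that every state has at most one outgoing edge. Follow the edges from $x$ and record the weights $w_1,w_2,\dots$, with $w_i=0$ once the path has ended. Let $E_j$ relate states with the same first $j$ weights. The formula $\langle w_1\rangle\cdots\langle w_j\rangle\top$, cut off after the first index $0$, defines the $E_j$-class of $x$, because for $w\neq0$ the formula $\langle w\rangle\psi$ holds exactly at the states whose edge has weight $w$ and leads into $\psi$. So each $E_j$ is coarser than $\sim$ and has at most $k$ classes, and $E_j=E_{j+1}$ for some $j\le k-1$. States related by $E_{j+1}$ send equal weight into each $E_j$-class, so this $E_j$ is stable and equals $\sim$. Every state has a certificate of tree size at most $k$.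
\end{example}

There is also a general reason for optimism. Say that a formula $\chi$ \emph{detects} a vector $v\in\mathbb{R}^C$ if $v[\chi]\ne0$. With $r=c(x)[\chi]$, the formula $\langle r\rangle\chi$ separates $x$ and $x'$ exactly when $\chi$ detects $c(x)-c(x')$. This condition is linear in the indicator function of $\chi$, and indicators of formulas lie in a space of dimension $k$. A vector detected by some formula is therefore detected by a member of any family of formulas whose indicators span that space. So $k$ formulas suffice as arguments of modalities, and none of them has to describe a single class. One might guess that such a spanning family can be built with few conjunctions.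

The guess fails because the span of the indicators of small formulas need not be closed under products. On a $2\times2$ array of states, the indicators of rows and columns span only a $3$-dimensional space, and the checkerboard vector with entries $(-1)^{a+b}$ is orthogonal to it. To detect this vector a formula must combine information about the row with information about the column. Sections~\ref{sec:doubling}--\ref{sec:lambda} iterate this obstruction; Section~\ref{sec:upper} bounds what it can cost.

\subsection{Top atoms and morphisms}

An \emph{atom} is a formula $\langle r\rangle\chi$, with \emph{argument} $\chi$. A \emph{top atom} of $\varphi$ is an occurrence of an atom in $\varphi$ that is not in the scope of another modality. Let $\mu(\varphi)$ be the number of modal operators in $\varphi$. We use three facts.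
\begin{enumerate}
\item[(T1)] Different top atoms $\alpha_1,\dots,\alpha_p$ of $\varphi$ occupy disjoint subtrees, so $|\varphi|\ge\sum_j|\alpha_j|$ and $\mu(\varphi)=\sum_j\mu(\alpha_j)$.
\item[(T2)] $\varphi$ is a Boolean combination of $\top$ and its top atoms. Hence, if $\varphi$ splits a pair, then some top atom of $\varphi$ splits it.
\item[(T3)] If $\langle r\rangle\chi$ separates $x$ and $x'$, then $\chi$ detects $c(x)-c(x')$, and $r$ is one of the numbers $c(x)[\chi]$, $c(x')[\chi]$.
\end{enumerate}
The lower bound proofs use the syntax only through (T1) and (T2). These hold verbatim if arbitrary Boolean connectives are admitted as nodes, so the lower bounds hold for any choice of primitive Boolean connectives.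

To pass between systems we use maps that preserve weights. A \emph{morphism} from $(D,d)$ to $(C,c)$ is a map $f\colon D\to C$ with $d(x)[f^{-1}(S)]=c(f(x))[S]$ for all $x\in D$ and $S\subseteq C$.

\begin{lemma}\label{lem:morph}
If $f\colon D\to C$ is a morphism, then $[\![\varphi]\!]_D=f^{-1}([\![\varphi]\!]_C)$ for every formula $\varphi$. In particular, $\varphi$ separates $x,x'$ in $D$ if and only if it separates $f(x),f(x')$ in $C$.
\end{lemma}

\begin{proof}
Induction on $\varphi$. Preimages commute with Boolean operations, and for an atom $\langle r\rangle\chi$ we have $d(x)\big[[\![\chi]\!]_D\big]=d(x)\big[f^{-1}([\![\chi]\!]_C)\big]=c(f(x))\big[[\![\chi]\!]_C\big]$.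
\end{proof}

If $C'$ arises from $C$ by \emph{padding}, that is, by adding states without incoming or outgoing edges, then the inclusion $C\to C'$ is a morphism. Two old states are then separated by the same formulas in $C$ and in $C'$, so a lower bound obtained from~\eqref{eq:principle} survives padding. This extends our constructions to all values of $n$.

\section{Doubling the size with eight states}\label{sec:doubling}

\subsection{The construction}

The system is built in layers. Layer $i$ contains two pairs $Y_i$ and $Z_i$. Above them sits a square $Q_i$ of four states, whose first coordinate records an element of $Y_i$ and whose second coordinate records an element of $Z_i$. The two states of each pair of layer $i+1$ differ only by the checkerboard vector on $Q_i$.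

Fix $N\ge0$. The coalgebra $C_N$ has the states
\[
t;\qquad Y_i=\{y_i^0,y_i^1\},\quad Z_i=\{z_i^0,z_i^1\}\quad(0\le i\le N);\qquad Q_i=\{q_i^{ab}:a,b\in\{0,1\}\}\quad(0\le i<N).
\]
Let $v_i=\sum_{a,b}(-1)^{a+b}e_{q_i^{ab}}$ and $\mathbf{1}_i=\sum_{q\in Q_i}e_q$. The rows are $c(t)=0$ and, for $a,b,\epsilon\in\{0,1\}$,
\begin{align*}
c(y_0^\epsilon)&=(1+\epsilon)\,e_t, & c(z_0^\epsilon)&=-(1+\epsilon)\,e_t,\\
c(y_{i+1}^\epsilon)&=2\cdot\mathbf{1}_i+\epsilon v_i, & c(z_{i+1}^\epsilon)&=-(2\cdot\mathbf{1}_i+\epsilon v_i),\\
c(q_i^{ab})&=e_{y_i^a}+e_{z_i^b}.
\end{align*}
With $Q_i$ displayed as an array with row index $a$ and column index $b$,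
\[
v_i=\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad
c(y_{i+1}^0)=\begin{pmatrix}2&2\\2&2\end{pmatrix},\qquad
c(y_{i+1}^1)=\begin{pmatrix}3&1\\1&3\end{pmatrix},
\]
and the $z$-rows are the negatives of the $y$-rows. There are $1+4(N+1)+4N=8N+5$ states and $4+8N+16N=24N+4$ edges, and all weights lie in $\{0,\pm1,\pm2,\pm3\}$.

\begin{example}[the case $N=1$]\label{ex:N1}
Here there are $13$ states. An atom $\langle r\rangle\chi$ that splits $Y_0$ has $t\in\chi$ and $r\in\{1,2\}$; one that splits $Z_0$ has $r\in\{-1,-2\}$. So no atom splits both. Among the four states of $Y_0\cup Z_0$, the atom $\langle2\rangle\top$ contains only $y_0^1$ and $\langle-2\rangle\top$ contains only $z_0^1$.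

To split $Y_1$ we need, by (T2) and (T3), a formula $\theta$ that detects $v_0$. A subset $S\subseteq Q_0$ has $v_0[S]=0$ when it contains equally many entries $+1$ and $-1$, and these subsets are $\emptyset$, $Q_0$, the two rows and the two columns. So $\theta\cap Q_0$ must depend on both coordinates. The state $q_0^{ab}$ sends weight $[y_0^a\in\chi]+[z_0^b\in\chi]$ into $\chi$, where $[\,\cdot\,]$ is $1$ for a true and $0$ for a false statement. There are two ways to see both coordinates. One can intersect a row with a column,
\[
\theta=\langle1\rangle\langle2\rangle\top\wedge\langle1\rangle\langle-2\rangle\top ,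
\]
or one can let a single modality add them: $q_0^{ab}$ sends weight $a+b$ into $\langle2\rangle\top\vee\langle-2\rangle\top$, so we may take
\[
\theta'=\langle2\rangle\big(\langle2\rangle\top\vee\langle-2\rangle\top\big).
\]
Both formulas meet $Q_0$ in $\{q_0^{11}\}$, and both $\langle3\rangle\theta$ and $\langle3\rangle\theta'$ contain $y_1^1$ but not $y_1^0$. The second way moves the branching under the modality but does not remove it: the argument must split $Y_0$ and $Z_0$, and no single atom does both. Either way the tree contains two disjoint subtrees, each splitting a pair of layer $0$.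
\end{example}

Iterating the first way shows that the pairs can be split in every layer.

\begin{lemma}\label{lem:sep}
Put $\varphi_0=\langle2\rangle\top$, $\psi_0=\langle-2\rangle\top$ and
\[
\theta_i=\langle1\rangle\varphi_i\wedge\langle1\rangle\psi_i,\qquad\varphi_{i+1}=\langle3\rangle\theta_i,\qquad\psi_{i+1}=\langle-3\rangle\theta_i .
\]
Then $\varphi_i\cap(Y_i\cup Z_i)=\{y_i^1\}$ and $\psi_i\cap(Y_i\cup Z_i)=\{z_i^1\}$ for $0\le i\le N$.
\end{lemma}

\begin{proof}
The case $i=0$ is in Example~\ref{ex:N1}. If the claim holds for $i<N$, then $c(q_i^{ab})[\varphi_i]=a$ and $c(q_i^{ab})[\psi_i]=b$, so $\theta_i\cap Q_i=\{q_i^{11}\}$. The rows of $y_{i+1}^0,y_{i+1}^1,z_{i+1}^0,z_{i+1}^1$ are supported on $Q_i$ and have the entries $2,3,-2,-3$ at $q_i^{11}$.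
\end{proof}

The formulas $\varphi_i$ have $O(i)$ distinct subformulas, while $|\varphi_0|=2$ and $|\varphi_{i+1}|=2|\varphi_i|+4$ give $|\varphi_i|=6\cdot2^i-4$. We now show that the doubling cannot be avoided.

\subsection{The square lemma}

The checkerboard argument will be used again in Section~\ref{sec:lambda}, so we state it for any four states whose rows form a parallelogram.

\begin{lemma}[square lemma]\label{lem:square}
Let $x^{00},x^{10},x^{01},x^{11}$ be distinct states of a coalgebra with
\[
c(x^{ab})=\rho+a\,u+b\,u'\qquad(a,b\in\{0,1\})
\]
for some vectors $\rho,u,u'$, and let $v=\sum_{a,b}(-1)^{a+b}e_{x^{ab}}$. If $\varphi$ detects $v$, then $\varphi$ has a top atom whose argument detects $u$ and a top atom whose argument detects $u'$. The two top atoms may coincide.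
\end{lemma}

\begin{proof}
Suppose that $u[\chi]=0$ for every top atom $\langle r\rangle\chi$ of $\varphi$. Then $c(x^{0b})[\chi]=c(x^{1b})[\chi]$, so no top atom separates $x^{0b}$ and $x^{1b}$, and by (T2) neither does $\varphi$. The contributions of $x^{0b}$ and $x^{1b}$ to $v[\varphi]$ cancel for each $b$, so $v[\varphi]=0$. The same argument with $a$ and $b$ exchanged applies to $u'$.
\end{proof}

In $C_N$ the square $Q_i$ has this form with $\rho=e_{y_i^0}+e_{z_i^0}$, $u=e_{y_i^1}-e_{y_i^0}$ and $u'=e_{z_i^1}-e_{z_i^0}$. A formula detects $u$ exactly when it splits $Y_i$, and $u'$ exactly when it splits $Z_i$.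

\subsection{The lower bound}

Let $w_i$ be the least tree size of a formula that splits $Y_i$ or $Z_i$; it is finite by Lemma~\ref{lem:sep}. The square lemma yields a splitter of $Y_i$ and a splitter of $Z_i$, but the sizes add only if these are disjoint subtrees. This is where the signs enter.

\begin{lemma}\label{lem:sign}
No atom splits both $Y_i$ and $Z_i$. A formula that splits both has tree size at least $2w_i$.
\end{lemma}

\begin{proof}
Let $\langle r\rangle\chi$ split $Y_i$. The rows of $y_i^0$ and $y_i^1$ have the same support, namely $Q_{i-1}$ if $i\geq1$ and $\{t\}$ if $i=0$, and are positive on it. By (T3) they give $\chi$ different weights, so $\chi$ meets the support; then both weights are positive, and $r$ is one of them. So $r>0$. The rows of $Z_i$ are negative on the same support, so splitting $Z_i$ forces $r<0$.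

If $\varphi$ splits both pairs, then by (T2) some top atom splits $Y_i$ and some top atom splits $Z_i$. They are different by the first part, each has size at least $w_i$, and (T1) gives $|\varphi|\ge2w_i$.
\end{proof}

\begin{lemma}\label{lem:double}
If $\theta$ detects $v_i$, then $|\theta|\ge2w_i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:square}, $\theta$ has a top atom whose argument $\chi$ splits $Y_i$ and a top atom whose argument $\chi'$ splits $Z_i$. If the two top atoms are different, then $|\theta|\ge|\chi|+|\chi'|\ge2w_i$ by (T1). If they coincide, then $\chi$ splits both pairs, and $|\theta|\ge|\chi|\ge2w_i$ by Lemma~\ref{lem:sign}.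
\end{proof}

The two cases are those of $\theta$ and $\theta'$ in Example~\ref{ex:N1}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A formula that splits a pair has a top atom by (T2), hence at least two nodes; so $w_0\ge2$. Let $\varphi$ split $Y_{i+1}$ or $Z_{i+1}$. Some top atom $\langle r\rangle\theta$ of $\varphi$ splits that pair, and the two rows of the pair differ by $\pm v_i$. By (T3), $\theta$ detects $v_i$, so $|\varphi|\ge|\theta|\ge2w_i$ by Lemma~\ref{lem:double}. Hence $w_{i+1}\ge2w_i$ and $w_N\ge2^{N+1}$.

Given $n\ge5$, let $N=\lfloor(n-5)/8\rfloor$ and pad $C_N$ to $n$ states; the number of edges is $24N+4\le3n$. The formula $\varphi_N$ separates $y_N^0$ and $y_N^1$, so by~\eqref{eq:principle} every certificate of $y_N^0$ splits $Y_N$. By Lemma~\ref{lem:morph} it does so in $C_N$ as well, and its tree size is at least $2^{N+1}>2^{(n-5)/8}$.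
\end{proof}

\begin{remark}\label{rem:needed}
Both the signs and the offset $2\cdot\mathbf{1}_i$ are needed in Lemma~\ref{lem:sign}. If the $z$-rows were equal to the $y$-rows, then $\xi_0=\langle2\rangle\top$, $\xi_{i+1}=\langle3\rangle\langle2\rangle\xi_i$ would split both pairs in every layer with linear size: if $\xi_i$ meets $Y_i\cup Z_i$ in $\{y_i^1,z_i^1\}$, then $\langle2\rangle\xi_i$ meets $Q_i$ in $\{q_i^{11}\}$. If the offset were dropped, so that the rows were $\pm\epsilon v_i$, then $\langle0\rangle\theta$ would split both pairs for every $\theta$ that detects $v_i$.
\end{remark}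

\begin{remark}
Although the proof does not need it, all states of $C_N$ are pairwise inequivalent. The total weight $c(x)[C_N]$ vanishes only for $x=t$, so $\{t\}$ is a class. The weights into $\{t\}$ are $1,2,-1,-2$ on $Y_0\cup Z_0$ and $0$ elsewhere. If the states of $Y_i\cup Z_i$ are singleton classes, then only the states of $Q_i$ send weight into $Y_i$, and $q_i^{ab}$ sends $a$ to $y_i^1$ and $b$ to $z_i^1$; so these are singleton classes. Finally, the weights into $\{q_i^{11}\}$ are $2,3,-2,-3$ on $Y_{i+1}\cup Z_{i+1}$ and $0$ elsewhere.
\end{remark}

\section{Restricted weights}\label{sec:restricted}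

The signs served one purpose in the lower bound: the indices $r$ of atoms that split $Y_i$ and of atoms that split $Z_i$ lie in disjoint sets. A difference in magnitude achieves the same.

\begin{proof}[Proof of Theorem~\ref{thm:restricted}]
(a) Let $C_N^+$ be $C_N$ with the $z$-rows replaced by
\[
c(z_0^\epsilon)=(3+\epsilon)\,e_t,\qquad c(z_{i+1}^\epsilon)=8\,(2\cdot\mathbf{1}_i+\epsilon v_i).
\]
The weights are nonnegative integers bounded by $24$, and the edges are the same as before. The $z$-rows occur in three places in Section~\ref{sec:doubling}.

In Lemma~\ref{lem:sep}, take $\psi_0=\langle4\rangle\top$ and $\psi_{i+1}=\langle24\rangle\theta_i$. The total weights on $y_0^0,y_0^1,z_0^0,z_0^1$ are $1,2,3,4$, and the entries at $q_i^{11}$ of the rows of $y_{i+1}^0,y_{i+1}^1,z_{i+1}^0,z_{i+1}^1$ are $2,3,16,24$, so the proof goes through.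

In Lemma~\ref{lem:sign}, let $i\ge1$ and let $\langle r\rangle\chi$ split $Y_i$ or $Z_i$. Then $\chi$ detects $v_{i-1}$, and since $v_{i-1}[Q_{i-1}]=0$, the set $\chi\cap Q_{i-1}$ is a nonempty proper subset of $Q_{i-1}$. Each $y$-row has positive integer entries on $Q_{i-1}$ with sum $8$, so splitting $Y_i$ forces $1\le r\le7$. Each $z$-row has entries at least $8$ there, so splitting $Z_i$ forces $r\ge8$. For $i=0$ we have $t\in\chi$, and $r$ lies in $\{1,2\}$ or in $\{3,4\}$, respectively.

In the proof of Theorem~\ref{thm:main}, the rows of $Z_{i+1}$ now differ by $8v_i$, which is detected by the same formulas as $v_i$. So every formula that splits $Y_N$ in $C_N^+$ has size at least $2^{N+1}$, and padding gives the bound $2^{(n-5)/8}$ as before.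

(b) The largest row sum in $C_N^+$ is $8\cdot8=64$. Divide all weights by $64$. Replacing every index $r$ by $r/64$ is a bijection on formulas that preserves the tree and the extension, so the bound of (a) carries over.

(c) We replace an edge of weight $j$ by $j$ edges to copies of its target. Let $D=C_N^+\times\{1,\dots,24\}$, with $d((x,i))((y,l))=1$ if $l\le c(x)(y)$ and $0$ otherwise. For $S\subseteq C_N^+$,
\[
d((x,i))\big[S\times\{1,\dots,24\}\big]=\sum_{y\in S}c(x)(y)=c(x)[S],
\]
because $0\le c(x)(y)\le24$. So the projection $D\to C_N^+$ is a morphism. By Lemma~\ref{lem:morph}, the states $(y_N^0,1)$ and $(y_N^1,1)$ are separated by exactly the formulas that split $Y_N$ in $C_N^+$; such formulas exist and have size at least $2^{N+1}$. The graph $D$ has $192N+120$ states. For $n\ge120$ take $N=\lfloor(n-120)/192\rfloor$ and pad to $n$ states; by~\eqref{eq:principle}, every certificate of $(y_N^0,1)$ has size greater than $2^{(n-120)/192}$. Any $\varepsilon<1/192$ works for all three classes.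
\end{proof}

\section{Two states per level}\label{sec:lambda}

\subsection{Reusing states}

The construction of Section~\ref{sec:doubling} spends eight states on each doubling. To save states we let them play several roles. Think of a \emph{level} $L$ as a checkerboard vector $v_L$ that is expensive to detect. To use $v_L$ later we need two states whose rows differ by $v_L$. One of them can be a fixed \emph{origin} $o$ with row $\rho$, shared by many levels, so only a \emph{probe} $p_L$ with row $\rho+v_L$ is new. Moreover, for two levels $\alpha,\beta$ the states $o,p_\alpha,p_\beta$ already form three corners of a parallelogram as in Lemma~\ref{lem:square}. One new state $q_L$ with row $\rho+v_\alpha+v_\beta$ completes the square $Q_L$ of a new level $L$. Thus a level costs two states, $p_L$ and $q_L$, and we hope that the cost of detecting $v_L$ is the sum of the costs for $v_\alpha$ and $v_\beta$.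

As before, additivity must be enforced by signs. We use two origins $o_+,o_-$ with a positive and a negative row, and we call the sign of a state's row its \emph{color}. Each level $L$ has a \emph{square color} $\sigma(L)$, the common color of the states of $Q_L$, and a \emph{probe color} $\pi(L)$, the color of $p_L$, which we are free to choose. If $L$ is built from $\alpha=\alpha(L)$ and $\beta=\beta(L)$ (we say that $L$ \emph{reads} them), we need
\begin{equation}\label{eq:colors}
\pi(\alpha)=\pi(\beta)=\sigma(L),\qquad\sigma(\alpha)\neq\sigma(\beta).
\end{equation}
The first condition makes $p_\alpha$ and $p_\beta$ probes over the same origin, so that $Q_L$ is a parallelogram. The second will prevent an atom from working on $Q_\alpha$ and $Q_\beta$ at once. The most obvious pattern, in which every level reads its two immediate predecessors, violates~\eqref{eq:colors}: the first condition makes $\pi$ constant, hence $\sigma$ constant on all levels that read, and then the second condition fails. The following pattern reaches slightly further back.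

\subsection{The construction}

Fix $H\ge0$. The levels are, in this order,
\[
A_{-1},\ A_0,\ B_0,\ A_1,\ B_1,\ \dots,\ A_H,\ B_H ,
\]
and the first three are \emph{base levels}. Identify colors with $\pm1$ and put
\[
\sigma(A_h)=\pi(A_h)=(-1)^h,\qquad\sigma(B_h)=(-1)^h,\qquad\pi(B_h)=(-1)^{h+1}.
\]
For $h\ge1$, level $A_h$ reads $\alpha=A_{h-2}$, $\beta=B_{h-1}$, and level $B_h$ reads $\alpha=A_h$, $\beta=B_{h-1}$; see Figure~\ref{fig:levels}. Condition~\eqref{eq:colors} holds: in both cases $\alpha$ is an $A$-level whose index has the parity of $h$, so $\sigma(\alpha)=\pi(\alpha)=(-1)^h$, while $\beta=B_{h-1}$ has $\pi(\beta)=(-1)^h$ and $\sigma(\beta)=(-1)^{h-1}$; and $\sigma(A_h)=\sigma(B_h)=(-1)^h$.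

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,x=2.3cm,y=1.8cm,lv/.style={draw,rounded corners,align=center,font=\small}]
\node[lv] (am) at (-1,1) {$A_{-1}$\\ $(-,-);\,1$};
\node[lv] (a0) at (0,1) {$A_0$\\ $(+,+);\,1$};
\node[lv] (a1) at (1,1) {$A_1$\\ $(-,-);\,2$};
\node[lv] (a2) at (2,1) {$A_2$\\ $(+,+);\,4$};
\node[lv] (a3) at (3,1) {$A_3$\\ $(-,-);\,9$};
\node[lv] (b0) at (0,0) {$B_0$\\ $(+,-);\,1$};
\node[lv] (b1) at (1,0) {$B_1$\\ $(-,+);\,3$};
\node[lv] (b2) at (2,0) {$B_2$\\ $(+,-);\,7$};
\node[lv] (b3) at (3,0) {$B_3$\\ $(-,+);\,16$};
\draw[->] (a1.north) to[bend right=25] (am.north);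
\draw[->] (a2.north) to[bend right=25] (a0.north);
\draw[->] (a3.north) to[bend right=25] (a1.north);
\foreach \i/\j in {1/0,2/1,3/2}{
  \draw[->] (a\i) -- (b\j);
  \draw[->] (b\i) -- (b\j);
  \draw[->] (b\i) -- (a\i);}
\end{tikzpicture}
\caption{The levels for $H=3$. Each non-base level $L$ points to the two levels that it reads and is labeled $(\sigma(L),\pi(L));\,X_L$, where $\sigma$ is the square color, $\pi$ is the probe color, and $X_L$ is $1$ for base levels and otherwise the sum of the values of the two levels read. The two levels read by $L$ have probe color $\sigma(L)$ and different square colors.}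
\label{fig:levels}
\end{figure}

The state set $C$ consists of $t,o_+,o_-$, a state $p_L$ for each of the $2H+3$ levels, and a state $q_L$ for each of the $2H$ non-base levels; so $|C|=4H+6$. Put $v_L=e_t$ for base levels $L$, and otherwise
\[
v_L=e_{o_{\sigma(L)}}-e_{p_{\alpha(L)}}-e_{p_{\beta(L)}}+e_{q_L}.
\]
With $\rho_\pm=\pm3\sum_{y\in C}e_y$, the rows are $c(t)=0$ and
\[
c(o_\pm)=\rho_\pm,\qquad c(p_L)=\rho_{\pi(L)}+v_L,\qquad c(q_L)=\rho_{\sigma(L)}+v_{\alpha(L)}+v_{\beta(L)} .
\]
The states $o_\pm$, $p_L$, $q_L$ have the colors $\pm$, $\pi(L)$, $\sigma(L)$; the state $t$ has none. The entries of each $v_L$ lie in $\{-1,0,1\}$, so the corrections added to $\rho_\pm$ have entries in $[-2,2]$. Hence all weights of a state of color $+$ lie in $[1,5]$, all weights of a state of color $-$ lie in $[-5,-1]$, and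
\begin{equation}\label{eq:sign}
\text{if $S\neq\emptyset$ and $x$ is a colored state, then $c(x)[S]$ is nonzero and has the sign of the color of $x$.}
\end{equation}
The full support of $\rho_\pm$ gives~\eqref{eq:sign} for every nonempty $S$; the price is a quadratic number of edges.

For a non-base level $L$ reading $\alpha,\beta$, name the four distinct states of $Q_L$ as
\[
x_L^{00}=o_{\sigma(L)},\qquad x_L^{10}=p_\alpha,\qquad x_L^{01}=p_\beta,\qquad x_L^{11}=q_L .
\]
By~\eqref{eq:colors} they all have color $\sigma(L)$, and
\begin{equation}\label{eq:par}
c(x_L^{ab})=\rho_{\sigma(L)}+a\,v_\alpha+b\,v_\beta,\qquad v_L=\sum_{a,b}(-1)^{a+b}e_{x_L^{ab}} .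
\end{equation}

\begin{lemma}\label{lem:ineq}
For every level $L$ we have $p_L\not\sim o_{\pi(L)}$.
\end{lemma}

\begin{proof}
The rows of the two states differ by $v_L$, so it suffices to find a union $T$ of $\sim$-classes with $v_L[T]\neq0$. For a base level take $T=C$, where $v_L[C]=1$. For a non-base level we use induction along the order of levels: $p_\alpha$ and $p_\beta$ are inequivalent to $o_{\pi(\alpha)}=o_{\pi(\beta)}=o_{\sigma(L)}$. For the class $T$ of $o_{\sigma(L)}$ we get $v_L[T]=1+[q_L\in T]>0$.
\end{proof}

\subsection{The cost of detecting $v_L$}

Let $X_L=1$ for base levels and $X_L=X_{\alpha(L)}+X_{\beta(L)}$ otherwise. We now count modal operators. Call a formula \emph{constant} on a set $Q$ if it contains all or none of the elements of $Q$.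

\begin{lemma}\label{lem:colorsep}
If $\alpha,\beta$ are non-base levels with $\sigma(\alpha)\ne\sigma(\beta)$, then every atom is constant on $Q_\alpha$ or on $Q_\beta$.
\end{lemma}

\begin{proof}
Let $\langle r\rangle\xi$ be nonconstant on $Q_\alpha$. Then $\xi\neq\emptyset$, since otherwise all states send weight $0$ into $\xi$; and $r=c(x)[\xi]$ for some $x\in Q_\alpha$. By~\eqref{eq:sign}, $r$ has sign $\sigma(\alpha)$. If the atom were nonconstant on $Q_\beta$ too, $r$ would also have sign $\sigma(\beta)$.
\end{proof}

This replaces the first half of Lemma~\ref{lem:sign}, but there is a new difficulty. A pair is split by a single top atom, whereas detecting $v_\alpha$ may be the joint work of several top atoms. We therefore have to bound the total cost of all top atoms that act on $Q_\alpha$, and we do so by erasing the others.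

\begin{lemma}\label{lem:cost}
If $\varphi$ detects $v_L$, then $\mu(\varphi)\ge X_L-1$.
\end{lemma}

\begin{proof}
Induction along the order of levels, for all formulas at once. For base levels $X_L-1=0$. Let $L$ read $\alpha,\beta$. By~\eqref{eq:par} and Lemma~\ref{lem:square}, $\varphi$ has a top atom whose argument $\chi$ detects $v_\alpha$ and a top atom whose argument $\chi'$ detects $v_\beta$.

If the two top atoms are different, (T1) and the induction hypothesis give
\[
\mu(\varphi)\ge(1+\mu(\chi))+(1+\mu(\chi'))\ge X_\alpha+X_\beta=X_L .
\]

Suppose that they coincide, so that $\chi$ detects both $v_\alpha$ and $v_\beta$. We claim that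
\begin{equation}\label{eq:claim}
\mu(\chi)\ge(X_\alpha-1)+(X_\beta-1);
\end{equation}
then $\mu(\varphi)\ge1+\mu(\chi)\ge X_L-1$. If one of $\alpha,\beta$ is a base level, its term in~\eqref{eq:claim} vanishes, and the claim is the induction hypothesis for the other. Let both be non-base. Let $\chi^\alpha$ arise from $\chi$ by replacing each top atom that contains $Q_\alpha$ by $\top$ and each top atom that is disjoint from $Q_\alpha$ by $\neg\top$. Then $\chi^\alpha\cap Q_\alpha=\chi\cap Q_\alpha$, and $v_\alpha$ is supported on $Q_\alpha$, so $\chi^\alpha$ detects $v_\alpha$ and $\mu(\chi^\alpha)\ge X_\alpha-1$ by induction. The modal operators of $\chi^\alpha$ are those inside the top atoms of $\chi$ that are nonconstant on $Q_\alpha$. In the same way, the top atoms of $\chi$ that are nonconstant on $Q_\beta$ contain at least $X_\beta-1$ modal operators. By~\eqref{eq:colors} and Lemma~\ref{lem:colorsep} no top atom belongs to both families, and~\eqref{eq:claim} follows from (T1).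
\end{proof}

\begin{example}
The term $-1$ cannot be dropped. Level $A_1$ reads two base levels and has $\sigma(A_1)=-$, so the rows on $Q_{A_1}$ are $\rho_-+(a+b)e_t$, with total weight $-3|C|+a+b$. The single atom $\langle-3|C|\rangle\top$ meets $Q_{A_1}$ in $\{o_-\}$ and detects $v_{A_1}$ with $\mu=1=X_{A_1}-1$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
Let $L=B_H$. By Lemma~\ref{lem:ineq} and Proposition~\ref{prop:refine} some formula separates $p_L$ and $o_{\pi(L)}$. Any such formula has a top atom $\langle r\rangle\chi$ that separates them; by (T3), $\chi$ detects $v_L$, so the formula contains at least $1+(X_L-1)=X_L$ modal operators by Lemma~\ref{lem:cost}.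

Write $a_h=X_{A_h}$ and $b_h=X_{B_h}$. Then $a_{-1}=a_0=b_0=1$ and, for $h\ge1$,
\[
a_h=a_{h-2}+b_{h-1},\qquad b_h=a_h+b_{h-1}.
\]
The pair of sequences $(\eta\lambda^h,\lambda^h)$ satisfies the second recurrence if $\eta=1-\lambda^{-1}$ and the first if $\eta(1-\lambda^{-2})=\lambda^{-1}$. Together these say $(\lambda-1)(\lambda^2-1)=\lambda^2$, that is, $\lambda^3-2\lambda^2-\lambda+1=0$. Substituting $\lambda=1+x$ gives $x^3+x^2-2x-1=0$. For a primitive seventh root of unity $\zeta$ and $x=\zeta+\zeta^{-1}$ the left side is $1+x+(x^2-2)+(x^3-3x)=\sum_{j=-3}^{3}\zeta^j=0$, so the roots are $2\cos(2\pi j/7)$ for $j=1,2,3$, and $\lambda=1+2\cos(2\pi/7)$ is the largest root of the cubic. Since $0<\eta<1<\lambda$, we have $a_{-1}\ge\eta\lambda^{-1}$, $a_0\ge\eta$ and $b_0\ge\lambda^0$. The recurrences have nonnegative coefficients, so $a_h\ge\eta\lambda^h$ and $b_h\ge\lambda^h$ for all $h\geq0$ by induction.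

Given $n\ge6$, let $H=\lfloor(n-6)/4\rfloor\ge(n-9)/4$ and pad $C$ to $n$ states. By~\eqref{eq:principle} and Lemma~\ref{lem:morph}, every certificate of $p_{B_H}$ contains at least $b_H\ge\lambda^H\ge\lambda^{(n-9)/4}$ modal operators.
\end{proof}

Since $\lambda>2$, the rate $\lambda^{1/4}$ exceeds $2^{1/4}$, so the exponent of Theorem~\ref{thm:main} is more than doubled.

\section{An upper bound by dimension counting}\label{sec:upper}

Partition refinement pays a factor $2$ in size for each new class. The linearity of detection allows better accounting. Let $V$ be the span of the indicators of all formulas up to a given size. A new modality can only fail to make progress from $V$ if the relevant difference of rows is orthogonal to $V$; then we need products of elements of $V$, that is, conjunctions. But conjunctions of $j$ formulas are needed only if each additional factor enlarges the span, so a factor $j$ in size buys $j$ dimensions. The product of integers $j_l$ with sum less than $k$ is at most $3^{k/3}$.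

For $s\ge1$ let $V_s\subseteq\mathbb{R}^C$ be the span of the indicator functions $1_\varphi$ with $|\varphi|\le s$. It contains the constant function $1=1_\top$. By Lemma~\ref{lem:basic} its elements are constant on $\sim$-classes, so $\dim V_s\le k$. Let $P_s$ be the partition of $C$ in which two states lie in the same block if and only if no formula of size at most $s$ separates them, and let $\mathcal{A}_s$ be the space of functions that are constant on the blocks of $P_s$.

\begin{lemma}\label{lem:products}
Let $j=\dim\mathcal{A}_s-\dim V_s+1$. Then $j\geq1$, and $\mathcal{A}_s$ is spanned by indicators of formulas of size at most $j(s+1)-1$.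
\end{lemma}

\begin{proof}
For $p\ge1$ let $V_s^{(p)}$ be the span of all pointwise products of $p$ elements of $V_s$. Then $V_s=V_s^{(1)}\subseteq V_s^{(2)}\subseteq\cdots\subseteq\mathcal{A}_s$, where the inclusions between consecutive spaces hold because $1\in V_s$. The union of the chain is $\mathcal{A}_s$: for a block $B$, choose for each other block a formula $\varphi$ of size at most $s$ that separates it from $B$, and take $1_\varphi$ or $1-1_\varphi$, whichever is $1$ on $B$; the product of these elements of $V_s$ is $1_B$. If $V_s^{(p)}=V_s^{(p+1)}$, then multiplying by $V_s$ gives $V_s^{(p+1)}=V_s^{(p+2)}$, so the chain is constant from $p$ on and $V_s^{(p)}=\mathcal{A}_s$. Thus the dimension grows by at least $1$ in each step until $\mathcal{A}_s$ is reached, and $V_s^{(j)}=\mathcal{A}_s$. By multilinearity, $V_s^{(j)}$ is spanned by the products $1_{\varphi_1}\cdots1_{\varphi_j}=1_{\varphi_1\wedge\dots\wedge\varphi_j}$ with $|\varphi_i|\le s$, and such a conjunction has size at most $js+(j-1)$.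
\end{proof}

\begin{lemma}\label{lem:step}
Suppose that $P_s$ is not the partition into $\sim$-classes. With $j$ as in Lemma~\ref{lem:products} and $s'=j(s+1)$ we have $\dim V_{s'}\ge\dim V_s+j$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}, $P_s$ is coarser than $\sim$. If it were stable, it would also be finer, hence equal. So there are states $x,x'$ in one block of $P_s$ and a block $B$ with $c(x)[B]\neq c(x')[B]$. The linear functional
\[
h\longmapsto\sum_{y\in C}\big(c(x)(y)-c(x')(y)\big)h(y)
\]
is nonzero at $1_B\in\mathcal{A}_s$, hence at $1_\varphi$ for one of the spanning formulas $\varphi$ of Lemma~\ref{lem:products}. With $r=c(x)[\varphi]$, the atom $\langle r\rangle\varphi$ separates $x$ and $x'$, so its indicator is not in $\mathcal{A}_s$; its size is at most $s'$. Thus $V_{s'}$ contains $\mathcal{A}_s$ and a function outside it, and $\dim V_{s'}\ge\dim\mathcal{A}_s+1=\dim V_s+j$.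
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Start with $s_0=1$; the only formula of size $1$ is $\top$, so $\dim V_1=1$. As long as $P_{s_i}$ is not the partition into $\sim$-classes, let $j_i$ be given by Lemma~\ref{lem:products} and put $s_{i+1}=j_i(s_i+1)$. By Lemma~\ref{lem:step},
\[
\sum_{l<i}j_l\le\dim V_{s_i}-1\le k-1
\]
at every stage, so the iteration stops, say at the value $s$. We claim that for integers $j,u\ge1$,
\begin{equation}\label{eq:three}
j(u+1)+2\le3^{j/3}(u+2).
\end{equation}
First, $3^j\ge j^3$ for all $j\ge1$: this holds for $j=1,2,3$, and for $j\ge3$ it passes from $j$ to $j+1$ because $(1+1/j)^3\le64/27<3$. For $j\ge2$ this gives $3^{j/3}(u+2)\ge ju+2j\ge j(u+1)+2$. For $j=1$ we use $3^{1/3}>4/3$ and $u+2\ge3$, which give $3^{1/3}(u+2)>(u+2)+1$. This proves~\eqref{eq:three}.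

Applying~\eqref{eq:three} in each step yields $s+2\le(s_0+2)\,3^{(k-1)/3}=3^{(k+2)/3}$. Since $P_s$ is the partition into $\sim$-classes, any two inequivalent states are separated by a formula of size at most $s\le3^{(k+2)/3}-2$.

Let $x$ be a state. If $k=1$, then $\top$ is a certificate. If $k\ge2$, choose for each of the $k-1$ other classes a formula of size at most $s$ that separates $x$ from a member of that class, negated if necessary so that it contains $x$. By Lemma~\ref{lem:basic} it contains the class of $x$ and is disjoint from the other class. The conjunction of these formulas is a certificate of size at most $(k-1)(s+1)+(k-2)<k(s+2)\le k\,3^{(k+2)/3}$. Finally $k\le n$.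
\end{proof}

\begin{thebibliography}{1}

\bibitem{WMS}
Thorsten Wi{\ss}mann, Stefan Milius, Lutz Schr\"oder,
\emph{Quasilinear-time Computation of Generic Modal Witnesses for Behavioural Inequivalence},
arXiv:2203.11175 (2022).

\end{thebibliography}
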